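\title{Complete bounded minimal surfaces with Cantor ends of zero area}

\begin{abstract}
We construct a Cantor set $C$ of zero area in the Riemann sphere whose complement admits both a complete conformal minimal immersion into $\mathbb R^3$ and a complete conformal minimal embedding into $\mathbb R^5$, each with bounded image. This answers a question of Forstneri\v{c}. The set $C$ has finite length, which can be prescribed up to an arbitrarily small relative error. The construction keeps the complement of the domain equal to finitely many horizontal slits. At each step the slits are cut into short pieces, the surface is extended across the cuts and made complete, and the new domain is mapped conformally onto a slit domain by a map that is close to the identity.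
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $M$ be an open Riemann surface and $n\ge3$. An immersion $f:M\to\mathbb R^n$ that is conformal and harmonic parametrizes a minimal surface; it is called a \emph{conformal minimal immersion}. It is \emph{complete} if the Riemannian metric $f^*ds^2$, where $ds^2$ is the Euclidean metric, induces a complete distance function on $M$. Equivalently, $f$ maps every divergent path in $M$, that is, every path that eventually leaves each compact subset of $M$, to a path of infinite Euclidean length. An \emph{embedding} is an injective immersion that is a homeomorphism onto its image. A \emph{Cantor set} is a compact, perfect, totally disconnected set. The starting point of this paper is the following theorem.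

\begin{theorem}[Forstneri\v{c} \cite{For}]\label{thm:F}
In every compact connected Riemann surface $M$ there is a Cantor set $C$ whose complement admits a complete conformal minimal immersion $M\setminus C\to\mathbb R^3$ with bounded image. There also exist a Cantor set $C$ in $M$ and a complete conformal minimal embedding $M\setminus C\hookrightarrow\mathbb R^5$ with bounded image.
\end{theorem}

The following question is posed in \cite{For}: \emph{is there a Cantor set $C$ of zero area in the Riemann sphere $\mathbb{CP}^1$ such that $\mathbb{CP}^1\setminus C$ satisfies the conclusion of Theorem~\ref{thm:F}?} Area is measured in the spherical metric; any smooth Riemannian metric on $\mathbb{CP}^1$ has the same null sets. The question has two parts, one for immersions into $\mathbb R^3$ and one for embeddings into $\mathbb R^5$, and the two Cantor sets are allowed to differ. We show that the answer to both parts is yes, with a single Cantor set, which is much smaller than required: it has finite length. Recall that the one-dimensional Hausdorff measure of $A\subset\mathbb C$ is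
$$\mathcal H^1(A)=\lim_{t\to0}\ \inf\Big\{\sum_j\operatorname{diam}A_j:\ A\subset\bigcup_jA_j,\ \operatorname{diam}A_j\le t\Big\}.$$

\begin{theorem}\label{thm:main}
For all $\ell>0$ and $\vartheta\in(0,\frac12)$ there is a Cantor set $C\subset\mathbb C\subset\mathbb{CP}^1$ with
$$(1-\vartheta)\ell\le\mathcal H^1(C)\le(1+\vartheta)\ell$$
such that $\mathbb{CP}^1\setminus C$ admits a complete conformal minimal immersion into $\mathbb R^3$ with bounded image and a complete conformal minimal embedding into $\mathbb R^5$ with bounded image.
\end{theorem}

A set of finite length has zero area: a set of diameter $d\le t$ lies in a disc of area $\pi d^2\le\pi td$, so a cover as in the definition of $\mathcal H^1$ bounds the area of $C$ by $\pi t\sum_j\operatorname{diam}A_j$, which tends to $0$ with $t$.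

\subsection*{The simplest cases}
Boundedness and completeness pull in opposite directions. The coordinates of $f$ are bounded harmonic functions, and such functions extend across very small sets, while completeness forbids any extension. The following lemma shows what this excludes at once.

\begin{lemma}\label{lem:perfect}
Let $C\subset\mathbb{CP}^1$ be compact, and let $f:\mathbb{CP}^1\setminus C\to\mathbb R^n$ be a complete conformal minimal immersion with bounded image. Then $C$ is nonempty and has no isolated point.
\end{lemma}

\begin{proof}
A harmonic map on $\mathbb{CP}^1$ is constant, so $C\neq\emptyset$. If $x\in C$ were isolated, the bounded harmonic map $f$ would extend harmonically across $x$, and $df$ would be bounded near $x$. A short segment ending at $x$ would then be a divergent path in $\mathbb{CP}^1\setminus C$ whose image has finite length.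
\end{proof}

Thus a totally disconnected set $C$ of this kind must be a Cantor set, and it is natural to ask how small it can be. Area, however, is not the right measure of an obstruction. The existence of $f$ depends only on the conformal type of $\mathbb{CP}^1\setminus C$, whereas the area of $C$ depends on how this surface is embedded in the sphere. A closed disc and the segment $[0,\ell]$ have conformally equivalent complements, and Example~\ref{ex:start} shows that $\mathbb{CP}^1\setminus[0,\ell]$ carries both maps that we want. So zero area is easy to have if $C$ may be connected, and one expects a positive answer. Theorem~\ref{thm:main} says that the segment can be broken into a Cantor set of almost the same length.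

\subsection*{The difficulty and the idea}
Suppose that $f$ is a complete bounded conformal minimal immersion on the complement of finitely many holes. To approach a Cantor set, each hole must be split into smaller ones. A complete $f$ extends nowhere across the boundary, so we first enlarge the holes slightly, then extend $f$ along arcs that cross the holes, approximate by an immersion defined near the union $P$ of the domain and the arcs, and make the new immersion complete on a domain $W\supset P$. The approximation lives on a neighborhood of $P$ whose size we do not control. Hence the new holes may have to fill almost all of the old ones, and nothing forces their total area to decrease.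

The remedy is to change the embedding of $W$ in the sphere after each step: a finitely connected domain is conformally equivalent to the complement of finitely many horizontal slits, and slits have no area. Two things must now be proved. The infinitely many re-embeddings must converge, and the new slits must be short and have almost the same total length as the old ones. Both hold because the new holes lie in a very thin neighborhood of the old slits. This is the content of Lemma~\ref{lem:reembed}, the heart of the paper; Example~\ref{ex:ellipse} shows the effect for one elliptic hole. Section~\ref{sec:extend} extends the immersion across the arcs, Section~\ref{sec:induction} sets up the induction, and Section~\ref{sec:limit} passes to the limit.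

\section{Background}\label{sec:background}

\subsection*{The Weierstrass data}
For $z,w\in\mathbb C^n$ put $z\cdot w=\sum_kz_kw_k$, and let
$$\mathcal A_*=\{z\in\mathbb C^n\setminus\{0\}:z\cdot z=0\}$$
be the punctured null quadric. Since $(\xi-i\nu)\cdot(\xi-i\nu)=|\xi|^2-|\nu|^2-2i\,\xi\cdot\nu$ for $\xi,\nu\in\mathbb R^n$, the vector $\xi-i\nu$ lies in $\mathcal A_*$ exactly when $\xi$ and $\nu$ are orthogonal and of equal nonzero length. Let $f$ be a smooth map from a domain in $\mathbb C$, with coordinate $\zeta=x+iy$, to $\mathbb R^n$, and put $\varphi=2\,\partial f/\partial\zeta=f_x-if_y$. Then $df=\operatorname{Re}(\varphi\,d\zeta)$; the map $f$ is harmonic if and only if $\varphi$ is holomorphic, and it is a conformal immersion if and only if $\varphi$ takes values in $\mathcal A_*$. Conversely, a holomorphic map $\varphi$ into $\mathcal A_*$ with $\operatorname{Re}\int_\Gamma\varphi\,d\zeta=0$ for every closed curve $\Gamma$ integrates to a conformal minimal immersion $\operatorname{Re}\int\varphi\,d\zeta$.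

A conformal minimal immersion of a domain is \emph{nonflat} if the point $[\varphi]\in\mathbb{CP}^{n-1}$ is not constant. A change of coordinate multiplies $\varphi$ by a nonvanishing function, so the notion does not depend on $\zeta$. If $[\varphi]=[v]$ on a nondegenerate arc, then the holomorphic functions $\varphi^jv^k-\varphi^kv^j$ vanish on the arc, hence everywhere. So for nonflat $f$ every nondegenerate arc contains two points at which the values of $\varphi$ are not collinear.

\subsection*{Four tools}
We apply the first theorem only to compact domains $M\subset\mathbb{CP}^1$ bounded by finitely many disjoint real-analytic Jordan curves, and to immersions defined on a neighborhood of $M$.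

\begin{theorem}[{\cite[Theorem 1.1]{ADFL}}]\label{thm:A}
Let $M$ be a compact bordered Riemann surface and $n\ge3$. Every conformal minimal immersion $F:M\to\mathbb R^n$ of class $\mathcal C^1(M)$ can be approximated uniformly on $M$ by continuous maps $\tilde F:M\to\mathbb R^n$ whose restriction to the interior of $M$ is a complete conformal minimal immersion. If $n\ge5$, then $\tilde F:M\to\mathbb R^n$ can be chosen to be a topological embedding.
\end{theorem}

\begin{theorem}[Parallel slit theorem]\label{thm:slit}
Let $W\ni\infty$ be a finitely connected domain in $\mathbb{CP}^1$ with nondegenerate boundary components. There is a conformal map $p$ of $W$ onto the complement of finitely many disjoint nondegenerate horizontal segments, one for each boundary component, with $p(z)=z+O(1/z)$ at $\infty$.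
\end{theorem}

We call such a $p$ a \emph{normalized slit map}. As $z$ tends to a boundary component of $W$, the point $p(z)$ tends to the corresponding segment.

\begin{theorem}[Mergelyan]\label{thm:merg}
Let $P\subset\mathbb C$ be compact, and suppose that $\mathbb{CP}^1\setminus P$ has finitely many components. Then every continuous function on $P$ that is holomorphic in $\operatorname{int}P$ is a uniform limit on $P$ of rational functions with poles at prescribed points, one in each component of $\mathbb{CP}^1\setminus P$.
\end{theorem}

\begin{theorem}[B\'ezout identity]\label{thm:bezout}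
If holomorphic functions $\varphi^1,\dots,\varphi^n$ on a domain $O\subset\mathbb C$ have no common zero, then there are holomorphic functions $\psi^1,\dots,\psi^n$ on $O$ with $\sum_k\psi^k\varphi^k=1$.
\end{theorem}

Indeed, by \cite[Theorem 15.15]{Rud} there are holomorphic $g,a^k,b^k$ on $O$ with $g=\sum a^k\varphi^k$ and $\varphi^k=b^kg$. A zero of $g$ would be a common zero of the $\varphi^k$, so we may take $\psi^k=a^k/g$.

We also use Hurwitz's theorem in this form: on a domain in $\mathbb C$, a locally uniform limit of zero-free holomorphic functions is zero-free or identically zero, and a locally uniform limit of injective holomorphic functions is injective or constant. For a map $h$ of class $\mathcal C^1$ near a compact set $K\subset\mathbb{CP}^1$ we write $\|h\|_{\mathcal C^1(K)}=\max_K|h|+\max_K|dh|$, where $|dh|$ is the operator norm with respect to the spherical metric. The \emph{$\varepsilon$-neighborhood} of a set consists of the points at distance less than $\varepsilon$ from it.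

\begin{example}[The sphere with one slit]\label{ex:start}
The map $\varphi(\zeta)=(1-\zeta^2,\,i(1+\zeta^2),\,2\zeta)$ has no zero and satisfies $\varphi\cdot\varphi=(1-\zeta^2)^2-(1+\zeta^2)^2+4\zeta^2=0$. It integrates to Enneper's immersion $\overline{\mathbb D}\to\mathbb R^3$ of the closed unit disc, and the vectors $\varphi(0)$ and $\varphi(\frac12)$ are not collinear. Apply Theorem~\ref{thm:A} to this immersion and to its composition with $\mathbb R^3\subset\mathbb R^5$. Uniformly close harmonic maps have close derivatives at $0$ and $\frac12$, so close enough approximants are nonflat. The map $\zeta\mapsto\frac\ell4(\zeta+\zeta^{-1}+2)$ sends $\mathbb D$ biholomorphically onto $U_0=\mathbb{CP}^1\setminus[0,\ell]$. We obtain complete nonflat conformal minimal immersions $f_0:U_0\to\mathbb R^3$ and $F_0:U_0\to\mathbb R^5$ with bounded image, with $F_0$ an embedding.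
\end{example}

\section{Slits, chords and holes}\label{sec:config}

A \emph{slit set} $S$ is a finite union of disjoint nondegenerate horizontal segments $s=[a,b]+ic$, its components. We write $|s|=b-a$, $L(S)=\sum_s|s|$, and $\#S$ for the number of components. For $t>0$ let $B(s,t)=\{z\in\mathbb C:\operatorname{dist}(z,s)<t\}$, a convex set with perimeter $2|s|+2\pi t$ and area $2t|s|+\pi t^2$, and let $B(S,t)=\bigcup_sB(s,t)$. A number $\delta>0$ is \emph{separating} for $S$ if the sets $B(s,4\delta)$ are pairwise disjoint; then distinct components are at least $8\delta$ apart. For such $\delta$ put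
$$K=\mathbb{CP}^1\setminus B(S,\delta).$$
This is the region on which all maps will be controlled. We record two elementary facts.

\begin{lemma}\label{lem:elem}
Let $\delta$ be separating for $S$, and let $\overline{B(S,2\delta)}\subset\{|z|<\rho\}$.
\begin{enumerate}
\item[(a)] Let $0<t\le2\delta$ and $Z_t=\mathbb{CP}^1\setminus B(S,t)$. Every point of $Z_t\cap\{|z|<\rho\}$ is joined to the circle $|z|=\rho$ by a path in $Z_t$ of length at most $\rho+\sum_s(2|s|+2\pi t)$. The set $Z_t$ is connected, and so is its interior if $t\le\delta$.
\item[(b)] Let $\Psi$ be a map from a neighborhood of $K$ to $\mathbb{CP}^1$ such that $\Psi(z)-z$ is holomorphic near $K$, including at $\infty$, and $|\Psi(z)-z|\le\tau$ on $\partial K$. Then $\Psi(K)$ contains every $w\in\mathbb C$ with $\operatorname{dist}(w,S)>\delta+\tau$.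
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Take a radial segment from the point to the circle. It meets each convex set $B(s,t)$ in an open interval with endpoints on $\partial B(s,t)$, or not at all. Replace each such interval by an arc of $\partial B(s,t)$, which lies in $Z_t$ because the other components of $S$ are at distance at least $6\delta$ from it. This gives the path, and $Z_t$ is connected. For $t\le\delta$ the interior of $Z_t$ is the union of the connected sets $Z_{t'}\ni\infty$ over $t<t'\le2\delta$.

(b) Suppose that $\Psi\neq w$ on $K$. Then $k(z)=(z-w)/(\Psi(z)-w)$ is holomorphic near $K$, with $k(\infty)=1$. For $z\in\partial K$ we have $|z-w|\ge\operatorname{dist}(w,S)-\delta>\tau$, so $1/k(z)=1+(\Psi(z)-z)/(z-w)$ lies in the open disc of radius $1$ about $1$, and $\operatorname{Re}k(z)>\frac12$. By the minimum principle $\operatorname{Re}k>\frac12$ on $K$. But $w\in K$ and $k(w)=0$.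
\end{proof}

We now cut the slits. Fix an integer $m\ge2$, a number $\kappa\in(0,\frac14)$ and a \emph{thickness} $\eta\in(0,\delta/4]$. For a component $s=[a,b]+ic$ put $w_s=|s|/m$ and $x_k=a+kw_s$ for $0\le k\le m$. We use the following objects; see Figure~\ref{fig:config}.
\begin{itemize}
\item $X=\mathbb{CP}^1\setminus B(S,\eta)$, so that $K\subset\operatorname{int}X$.
\item The \emph{chords} $x_k+i[c-\eta,c+\eta]$, $1\le k\le m-1$. Their union over all $s$ is $E$, and $P=X\cup E$.
\item The \emph{cells} $G_{s,1},\dots,G_{s,m}$, the components of $B(s,\eta)\setminus E$ numbered from left to right. They are convex, they are the components of $\mathbb{CP}^1\setminus P$, and their boundaries lie in $\partial X\cup E$.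
\item The \emph{cores} $[x_{k-1}+\frac12\kappa w_s,\,x_k-\frac12\kappa w_s]+ic\subset G_{s,k}$.
\item The \emph{holes} $D_{s,k}=\omega_{s,k}(\{|\zeta|<r\})$, where $\omega_{s,k}:\mathbb D\to G_{s,k}$ is a Riemann map and $0<r<1$. We put $Y=Y_r=\mathbb{CP}^1\setminus\bigcup D_{s,k}$ and $W=\operatorname{int}Y$.
\end{itemize}
The set $Y$ is bounded by disjoint real-analytic Jordan curves, and $P\subset W$. The set $W$ is connected, being the union of the connected set $P$ and the annuli $G_{s,k}\setminus\overline{D}_{s,k}$, whose closures meet $P$. We call $Y$ \emph{admissible} if every hole contains the core of its cell. Every compact subset of a cell lies in the hole when $r$ is close to $1$. If $O$ is an open set containing $\partial X\cup E$, then $G_{s,k}\setminus O=\overline G_{s,k}\setminus O$ is such a compact subset, and so is the core. Hence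
\begin{equation}\label{eq:close}
\text{for every open } O\supset\partial X\cup E:\quad Y_r\text{ is admissible and } Y_r\setminus X\subset O\ \text{ for } r \text{ close to }1.
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\draw[dashed] (0,1.5)--(9,1.5) arc (90:-90:1.5)--(0,-1.5) arc (270:90:1.5);
\draw (0,0.6)--(9,0.6) arc (90:-90:0.6)--(0,-0.6) arc (270:90:0.6);
\fill[gray!30,rounded corners=5pt] (-0.35,-0.42) rectangle (2.85,0.42);
\fill[gray!30,rounded corners=5pt] (3.15,-0.42) rectangle (5.85,0.42);
\fill[gray!30,rounded corners=5pt] (6.15,-0.42) rectangle (9.35,0.42);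
\draw[dotted,thick] (0,0)--(9,0);
\draw[very thick] (3,-0.6)--(3,0.6) (6,-0.6)--(6,0.6);
\draw (3.6,0.42)--(3.6,1.5) (3.6,-0.42)--(3.6,-1.5) (9.9,-1.5)--(9.9,1.5);
\node at (1.4,0.21) {\small $D_1$}; \node at (4.7,0.21) {\small $D_2$}; \node at (7.6,0.21) {\small $D_3$};
\node at (3.95,1.05) {\small $V^+$}; \node at (3.95,-1.05) {\small $V^-$}; \node at (10.2,0.25) {\small $V$};
\node at (1.4,0.85) {\small $\partial X$}; \node at (1.4,1.75) {\small $\partial K$};
\end{tikzpicture}
\caption{One slit (dotted) cut into $m=3$ pieces, not to scale. The two chords (thick) divide the thin neighborhood bounded by $\partial X$ into three cells, and each cell contains a hole $D_k$ (shaded). The vertical segments $V^\pm$ and $V$, which lie outside the holes and end in $K$, are the barriers that confine the slits into which the holes are mapped.}\label{fig:config}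
\end{figure}

\section{Re-embedding as a slit domain}\label{sec:reembed}

We begin with a case in which the normalized slit map is explicit.

\begin{example}[One elliptic hole]\label{ex:ellipse}
Let $W$ be the exterior of the ellipse with horizontal semi-axis $A$ and vertical semi-axis $B\le A$. Put $\alpha=(A+B)/2$ and $\beta=(A-B)/2$. The map $\zeta\mapsto z=\alpha\zeta+\beta/\zeta$ sends the unit circle onto the ellipse and $\{|\zeta|>1\}$ biholomorphically onto $W$, and $\zeta\mapsto\alpha(\zeta+1/\zeta)$ sends $\{|\zeta|>1\}$ onto the complement of $[-A-B,A+B]$. So $p=\alpha(\zeta+1/\zeta)$ is a slit map of $W$, and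
$$g:=p-z=\frac B\zeta,\qquad|g|\le B,\qquad\int_W|g'(z)|^2\,dA=\pi B^2,$$
the integral being the area of the disc $g(W)$. In particular $p$ is normalized. As the thickness $B$ tends to $0$, the energy of $g$ tends to $0$, the map $p$ tends to the identity, and the length $2A+2B$ of the slit tends to the width $2A$ of the hole. For a round hole, $A=B$, the slit is twice as long as the hole is wide.
\end{example}

The example dictates the order of choices. What matters is the ratio of the thickness of a hole to its width, so the number $m$ of pieces is fixed first, and $\eta$ is then taken much smaller than $w_s$. In general there is no formula for $p$, and the holes are neither known explicitly nor well separated: the number $r$ will be chosen last, so the estimates must not depend on it. The energy of $p-z$ is the quantity that can be bounded without any such information.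

\begin{lemma}\label{lem:reembed}
Let $S$ be a slit set, $\delta$ separating for $S$, $\kappa\in(0,\frac14)$, $m\ge2$ and $\sigma>0$. Assume that $\sigma\le\delta/8$ and $4\sigma\le\kappa w_s\le\delta$ for all $s$. There is $\eta_*\in(0,\delta/4]$ such that for every thickness $\eta\in(0,\eta_*)$ and every admissible $Y$, a normalized slit map $p:W\to\mathbb{CP}^1\setminus\hat S$ satisfies:
\begin{enumerate}
\item[(1)] $|p(z)-z|\le\sigma$ on $K\setminus\{\infty\}$;
\item[(2)] the slit $\hat s_{s,k}$ that corresponds to $\partial D_{s,k}$ satisfies
$$\big[x_{k-1}+\tfrac32\kappa w_s,\;x_k-\tfrac32\kappa w_s\big]\subset\operatorname{Re}\hat s_{s,k}\subset\big[x_{k-1}-\tfrac32\kappa w_s,\;x_k+\tfrac32\kappa w_s\big].$$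
\end{enumerate}
In particular $|\hat s_{s,k}|\le(1+3\kappa)w_s$ and $L(\hat S)\le(1+3\kappa)L(S)$.
\end{lemma}

\begin{proof}
Let $\eta<\min\{1,\delta/4,\min_s\kappa w_s/2\}$. Two more upper bounds on $\eta$ will appear, and they depend only on $S,\delta,\kappa,m,\sigma$. Write $z=x+iy$ and $g=p-z$, so that $g$ is holomorphic on $W$ with $g(\infty)=0$. Let $h_{s,k}$ be the height of $\hat s_{s,k}$. The function $p\circ\omega_{s,k}-ih_{s,k}$ is holomorphic on $r<|\zeta|<1$, and its imaginary part tends to $0$ as $|\zeta|\to r$. By the reflection principle it extends across $|\zeta|=r$. So $g$ is holomorphic near $Y$, and $p(\partial D_{s,k})\subset\hat s_{s,k}$.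

\emph{Step 1: energy.} Let $u=\operatorname{Im}g$. On $\partial D_{s,k}$ we have $u=h_{s,k}-y$, so the boundary values of $u$ are known up to a constant on each curve. We compare $u$ with a function that has the same property and is supported near $S$. Let $\lambda=1$ on $[0,1]$, $\lambda(t)=2-t$ on $[1,2]$, and put $v(z)=(c-y)\,\lambda(\operatorname{dist}(z,s)/\eta)$ on $B(s,2\eta)$ for each $s=[a,b]+ic$, and $v=0$ elsewhere. Then $v$ is Lipschitz and $|\nabla v|\le1+2\eta\cdot\eta^{-1}=3$ almost everywhere. On $\partial D_{s,k}\subset B(s,\eta)$ we have $v=c-y$, so $v-u$ equals the constant $c-h_{s,k}$.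

Let $\mathcal D(\cdot,\cdot)$ be the Dirichlet form $\int\nabla\cdot\nabla\,dA$ on $W\cap\mathbb C$ and $\mathcal D(\cdot)$ the Dirichlet integral. Apply Green's formula to the harmonic function $u$ on $W\cap\{|z|<R\}$. The circle $|z|=R$ contributes $O(R^{-2})$, because $v=0$, $u=O(1/R)$ and $|\nabla u|=O(1/R^2)$ there. Letting $R\to\infty$ we get
$$\mathcal D(u,v-u)=\sum_{s,k}(c-h_{s,k})\int_{\partial D_{s,k}}\partial_nu\,ds=0 .$$
Each integral vanishes: by the Cauchy--Riemann equations it equals $\pm\int_{\partial D_{s,k}}d\operatorname{Re}g$, and $\operatorname{Re}g$ is single-valued. Hence $\mathcal D(v)=\mathcal D(u)+\mathcal D(v-u)\ge\mathcal D(u)$. Since $|g'|=|\nabla u|$ and $\eta<1$,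
\begin{equation}\label{eq:energy}
\int_{W}|g'|^2\,dA\le9\sum_s(4\eta|s|+4\pi\eta^2)\le\Lambda\eta,\qquad\Lambda:=36\,(L(S)+\pi\,\#S).
\end{equation}

\emph{Step 2: proof of (1).} For $z\in K\cap\mathbb C$ the disc of radius $\delta/2$ about $z$ lies in $X\subset W$. The mean value property and \eqref{eq:energy} give $|g'(z)|\le\varepsilon':=\frac2{\delta\sqrt\pi}\sqrt{\Lambda\eta}$. Let $\rho$ be as in Lemma~\ref{lem:elem}. The function $z^2g'(z)$ is holomorphic at $\infty$, so $|z^2g'(z)|\le\rho^2\varepsilon'$ for $|z|\ge\rho$ by the maximum principle. Integration along a ray from $\infty$ gives $|g(z)|\le\rho^2\varepsilon'/|z|\le\rho\varepsilon'$ there. Integrating $g'$ along the paths of Lemma~\ref{lem:elem}(a) with $t=\delta$, we get $|g|\le(2\rho+\sum_s(2|s|+2\pi\delta))\,\varepsilon'$ on $K$. This is at most $\sigma$ if $\eta$ is small.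

\emph{Step 3: barriers.} Near the holes we have no pointwise bound for $g'$, but \eqref{eq:energy} bounds $g'$ in the mean over vertical segments. So there are vertical segments on which $p$ is close to the identity all the way to the holes. Fix $s=[a,b]+ic$ and drop it from the notation: $w$, $G_k$, $D_k$, $\hat s_k$, $h_k$. Consider the \emph{inner} intervals
$$I_k^L=(x_{k-1}+\tfrac12\kappa w,\,x_{k-1}+\kappa w),\qquad I_k^R=(x_k-\kappa w,\,x_k-\tfrac12\kappa w)\qquad(1\le k\le m),$$
which lie in the real part of the $k$-th core, and the \emph{outer} intervals $(a-\kappa w,a-\frac12\kappa w)$ and $(b+\frac12\kappa w,b+\kappa w)$. For $x$ in one of them, the column $x+i[c-\delta,c+\delta]$ is within $\sqrt2\,\delta$ of $s$, as $\kappa w\le\delta$. So it is more than $\delta$ away from the other components of $S$, and its two endpoints lie in $K$.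

For $x$ in an outer interval let $V_x$ be the whole column. It misses $B(s,\eta)$ because $\eta<\kappa w/2$, so $V_x\subset X\subset W$. For $x\in I_k^L\cup I_k^R$ let $y^+(x)$ and $y^-(x)$ be the largest and the smallest $y$ with $x+iy\in\overline D_k$. They exist and satisfy $c-\eta<y^-<c<y^+<c+\eta$, because the open set $D_k$ contains the core; this is where admissibility is used. Put $z^\pm=x+iy^\pm\in\partial D_k$,
$$V_x^+=x+i\,(y^+,c+\delta],\qquad V_x^-=x+i\,[c-\delta,y^-),\qquad V_x=V_x^+\cup V_x^- .$$
The column meets no cell other than $G_k$, so $V_x\subset W$.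

Let $I$ be one of the intervals; $|I|=\kappa w/2$. Since $\overline D_k$ is compact, $y^+$ is upper and $y^-$ is lower semicontinuous, so $\bigcup_{x\in I}V_x$ is relatively open in the rectangle $I\times[c-\delta,c+\delta]$. By Fubini's theorem, the Cauchy--Schwarz inequality and \eqref{eq:energy},
$$\int_I\int_{V_x}|g'|\,dy\,dx\le(2\delta|I|)^{1/2}(\Lambda\eta)^{1/2}.$$
Hence some $x\in I$ has $\int_{V_x}|g'|\,dy\le(4\delta\Lambda\eta/(\kappa w))^{1/2}$, which is at most $\sigma$ if $\eta$ is small. Each component of $V_x$ has an endpoint in $K$, where $|g|\le\sigma$ by (1). So in every interval $I$ we can fix a \emph{good} point $x$ with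
\begin{equation}\label{eq:barrier}
|p(z)-z|\le2\sigma\quad\text{on }\overline{V_x}.
\end{equation}

\emph{Step 4: the first inclusion in (2).} The slit $\hat s_k$ contains the points $p(z^+)$ over the good points of $I_k^L$ and of $I_k^R$. By \eqref{eq:barrier} their real parts are at most $x_{k-1}+\kappa w+2\sigma$ and at least $x_k-\kappa w-2\sigma$, respectively. Since $2\sigma\le\kappa w/2$ and $\hat s_k$ is a segment, the inclusion follows. We record two more consequences of \eqref{eq:barrier}: $|h_k-c|\le\eta+2\sigma$, and the point $q_k=p(z^+)\in\hat s_k$ over the good point of $I_k^R$ satisfies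
\begin{equation}\label{eq:q}
\operatorname{Re}q_k\le x_k-\tfrac12\kappa w+2\sigma\le x_k+\tfrac12\kappa w-2\sigma,
\end{equation}
by $4\sigma\le\kappa w$.

\emph{Step 5: the second inclusion in (2).} We show that $\operatorname{Re}\hat s_k\le x_k+\kappa w+2\sigma$; the bound on the left follows by the symmetry $x\mapsto-x$. The chord at $x_k$ would be the natural barrier, but the passage between $D_k$ and $D_{k+1}$ can be arbitrarily narrow, and we know nothing about $p$ there. Instead we use the good point $x$ of the interval $(x_k+\frac12\kappa w,x_k+\kappa w)$, which is $I^L_{k+1}$ if $k<m$ and the right outer interval if $k=m$. Suppose that $\hat s_k$ has a point with real part greater than $x_k+\kappa w+2\sigma>x+2\sigma$. By \eqref{eq:q}, $\operatorname{Re}q_k<x-2\sigma$. Hence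
$$\hat s_k\supset[x-2\sigma,x+2\sigma]+ih_k .$$
By \eqref{eq:barrier}, $p(\overline{V_x})$ lies in the strip $|\operatorname{Re}z-x|\le2\sigma$, so every point of $p(\overline{V_x})$ at height $h_k$ lies on $\hat s_k$. By (1), the images of the endpoints $x+i(c\pm\delta)$ have heights at least $c+\delta-\sigma$ and at most $c-\delta+\sigma$. These lie above and below $h_k$, because $\delta-\sigma>\eta+2\sigma\ge|h_k-c|$ when $\eta\le\delta/4$ and $\sigma\le\delta/8$.

If $k=m$, the connected set $p(V_x)$ has points above and below height $h_m$, so it meets $\hat s_m$. This is impossible, since $p(V_x)\subset p(W)$ is disjoint from $\hat S$. If $k<m$ and $h_k\ge h_{k+1}$, the connected set $p(V_x^+)\cup\{p(z^+)\}$ contains the point $p(z^+)\in\hat s_{k+1}$ at height $h_{k+1}\le h_k$ and a point above height $h_k$. So it meets $\hat s_k$. This is impossible, since $p(V_x^+)$ misses $\hat S$ and $\hat s_{k+1}$ misses $\hat s_k$. If $k<m$ and $h_k\le h_{k+1}$, the set $p(V_x^-)\cup\{p(z^-)\}$ contains $p(z^-)$ at height $h_{k+1}\ge h_k$ and a point below height $h_k$, which gives the same contradiction. Finally $\kappa w+2\sigma\le\frac32\kappa w$.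
\end{proof}

\section{Extending the immersion across the chords}\label{sec:extend}

In the induction, $f$ is complete on $\mathbb{CP}^1\setminus S$, so it has infinite length along every chord, and its values near $S$ must be discarded. We keep $f$ on $X$ and build a new immersion near $P=X\cup E$ that does not travel far along $E$.

\begin{lemma}\label{lem:extend}
Let $S,X,E,P$ be as in Section~\ref{sec:config}, $n\ge3$ and $\varepsilon>0$, and let $f:\mathbb{CP}^1\setminus S\to\mathbb R^n$ be a nonflat conformal minimal immersion. There is a conformal minimal immersion $\hat f$ from an open neighborhood of $P$ to $\mathbb R^n$ such that $|\hat f-f|<\varepsilon$ on $X$ and $\hat f(E)$ lies in the $\varepsilon$-neighborhood of $f(\partial X)$.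
\end{lemma}

\begin{proof}
Fix $z_0\in S\setminus E$ and use the coordinate $\zeta=1/(z-z_0)$. Then $U=\mathbb{CP}^1\setminus S$ is a domain and $P$ is a compact set in the $\zeta$-plane, and $\varphi=2\,\partial f/\partial\zeta:U\to\mathcal A_*$ is holomorphic. Number the cells $G_1,\dots,G_q$ so that $z_0\in G_q$. We extend the pair $(f,\varphi)$ continuously from $X$ to $P$, approximate the extension of $\varphi$ by holomorphic maps into $\mathcal A_*$, and correct the periods.

\emph{Step 1: continuous extension to $P$.} We construct continuous maps $f^\sharp:P\to\mathbb R^n$ and $\varphi^\sharp:P\to\mathcal A_*$ that agree with $f$ and $\varphi$ on $X$, satisfy $df^\sharp=\operatorname{Re}(\varphi^\sharp d\zeta)$ along every chord, and have $f^\sharp(E)$ in the $\varepsilon/2$-neighborhood of $f(\partial X)$. Let $t\mapsto\zeta(t)$, $t\in[0,1]$, be a smooth regular parametrization of a chord. For $j=0,1$ write $\varphi(\zeta(j))\zeta'(j)=\xi_j-i\nu_j\in\mathcal A_*$; the vectors $\xi_j,\nu_j\in\mathbb R^n$ are orthogonal and of equal nonzero length. Both endpoints of the chord lie on one curve $\partial B(s,\eta)\subset\partial X$,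 so there is a path $\gamma_0:[0,1]\to f(\partial X)$ from $f(\zeta(0))$ to $f(\zeta(1))$.

We first find a smooth curve $\gamma$ with $|\gamma-\gamma_0|<\varepsilon/2$, the same endpoints as $\gamma_0$, $\gamma'(j)=\xi_j$, and $\gamma'\ne0$ everywhere. Approximate $\gamma_0$ by a polynomial curve, and add a small affine map to restore the endpoints. To correct the derivative at $0$ by a vector $\xi$, add $t\,\chi_0(t/t_0)\,\xi$, where $\chi_0$ is smooth, equal to $1$ near $0$ and to $0$ on $[1,\infty)$, with values in $[0,1]$; this term is bounded by $t_0|\xi|$, which is small for small $t_0$. Do the same at $1$ with $t$ replaced by $1-t$. The result is a smooth curve $\gamma_1$ close to $\gamma_0$ with the required end data. Choose $t_1>0$ with $\gamma_1'\neq0$ on $[0,t_1]\cup[1-t_1,1]$, and a smooth function $\chi$ with compact support in $(0,1)$ and $\chi(t)=t$ near $I_0=[t_1,1-t_1]$. The set $-\gamma_1'(I_0)$ is a smooth image of an interval, so it has measure zero in $\mathbb R^n$. For a small vector $\mathsf w$ outside it put $\gamma=\gamma_1+\chi\mathsf w$. Then $\gamma'=\gamma_1'+\mathsf w\ne0$ on $I_0$, and $\gamma'\neq0$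 off $I_0$, where $|\gamma_1'|$ is bounded below.

Next we find a continuous field $\nu$ with $\nu\perp\gamma'$, $|\nu|=|\gamma'|$ and $\nu(j)=\nu_j$. Let $T=\gamma'/|\gamma'|$, viewed as a column, and solve $\Theta'=(T'T^{\top}-TT'^{\top})\Theta$, $\Theta(0)=\mathrm{Id}$. The coefficient matrix is skew, so $\Theta(t)$ is orthogonal, and $(\Theta^{\top}T)'=\Theta^{\top}\big(T(T'\cdot T)-T'(T\cdot T)+T'\big)=0$ gives $\Theta(t)T(0)=T(t)$. The unit sphere of $T(0)^\perp$ is $S^{n-2}$, which is path connected because $n\ge3$. Join $\nu_0/|\nu_0|$ to $\Theta(1)^{-1}\nu_1/|\nu_1|$ by a path $\mathsf n$ in this sphere and put $\nu=|\gamma'|\,\Theta\,\mathsf n$. Define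
$$f^\sharp(\zeta(t))=\gamma(t),\qquad\varphi^\sharp(\zeta(t))=\frac{\gamma'(t)-i\nu(t)}{\zeta'(t)}\in\mathcal A_* .$$
These values agree with $f$ and $\varphi$ at the endpoints, and $\operatorname{Re}(\varphi^\sharp\zeta')=\gamma'$. Doing this on every chord gives $f^\sharp$ and $\varphi^\sharp$. Note that $\varphi^\sharp$ is holomorphic in $\operatorname{int}P=\operatorname{int}X$.

\emph{Step 2: holomorphic approximation in $\mathcal A_*$.} Mergelyan's theorem approximates the components of $\varphi^\sharp$ separately and destroys the relation $\varphi^\sharp\cdot\varphi^\sharp=0$. To restore it we move in a direction $\psi$ transverse to the quadric, that is, with $\psi\cdot\varphi^\sharp=1$. The choice $\overline{\varphi^\sharp}/|\varphi^\sharp|^2$ has this property but is not holomorphic, so on $X$ we use the B\'ezout identity instead. By Theorem~\ref{thm:bezout} there is a holomorphic $\psi:U\to\mathbb C^n$ with $\psi\cdot\varphi=1$. Restrict it to $X$. On each chord take a continuous map $\psi_0$ with the endpoint values of $\psi$, and put $\psi=\psi_0+(1-\psi_0\cdot\varphi^\sharp)\,\overline{\varphi^\sharp}/|\varphi^\sharp|^2$;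 the correction vanishes at the endpoints. Now $\psi$ is continuous on $P$, holomorphic in $\operatorname{int}P$, and $\psi\cdot\varphi^\sharp=1$ on $P$.

By Theorem~\ref{thm:merg} there are rational maps $R_l\to\varphi^\sharp$ and $\psi_l\to\psi$, uniformly on $P$, with poles off $P$. Put $a_l=\psi_l\cdot\psi_l$, $b_l=\psi_l\cdot R_l$ and $d_l=R_l\cdot R_l$. On $P$, the $a_l$ are uniformly bounded, $b_l\to1$ and $d_l\to0$. The map $\varphi_l=R_l+\lambda_l\psi_l$ satisfies $\varphi_l\cdot\varphi_l=d_l+2b_l\lambda_l+a_l\lambda_l^2$. We take the small root of this quadratic, written without dividing by $a_l$: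
$$\lambda_l=\frac{-d_l}{b_l+\varrho_l},\qquad\varrho_l=\sqrt{b_l^2-a_ld_l}\quad(\text{principal root}).$$
For large $l$, the function $\lambda_l$ is holomorphic near $P$, it tends to $0$ uniformly on $P$, and
$$\varphi_l\cdot\varphi_l=\frac{d_l\big((b_l+\varrho_l)^2-2b_l(b_l+\varrho_l)+a_ld_l\big)}{(b_l+\varrho_l)^2}=\frac{d_l\,(\varrho_l^2-b_l^2+a_ld_l)}{(b_l+\varrho_l)^2}=0 .$$
So $\varphi_l\to\varphi^\sharp$ uniformly on $P$, and for large $l$ the map $\varphi_l$ is holomorphic near $P$ with values in $\mathcal A_*$.

\emph{Step 3: a family that moves the periods.} For a continuous $\Phi:P\to\mathbb C^n$ put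
$$\mathcal P(\Phi)=\Big(\int_{\partial G_j}\Phi\,d\zeta\Big)_{j<q}\in(\mathbb C^n)^{q-1},$$
with each $\partial G_j$ positively oriented in the $\zeta$-plane. Since $f^\sharp$ is a single-valued continuous map with $df^\sharp=\operatorname{Re}(\varphi^\sharp d\zeta)$ along the arcs of $\partial G_j$, we have $\operatorname{Re}\mathcal P(\varphi^\sharp)=0$. The periods of $\varphi_l$ are only close to those of $\varphi^\sharp$. We correct them by complex rotations, which preserve $\mathcal A_*$: if $A$ belongs to the space $\mathfrak{so}(n,\mathbb C)$ of skew matrices, then $e^{A}$ is invertible and $e^Az\cdot e^Az=z\cdot z$.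

For $z\in\mathcal A_*$ we have $\{Az:A\in\mathfrak{so}(n,\mathbb C)\}=z^\perp:=\{u:u\cdot z=0\}$. Indeed $Az\cdot z=0$ for skew $A$; and if $u\cdot z=0$, choose $b$ with $b\cdot z=1$ and note that $A=ub^{\top}-bu^{\top}$ has $Az=u$. So rotations at one point move $\varphi^\sharp$ only within a hyperplane, and this is why nonflatness is needed. (If $[\varphi^\sharp]=[v]$ were constant, the first-order change of every period would lie in $v^\perp$.)

For each $j\le q$ choose an open arc $\alpha_j\subset\partial G_j\cap\partial X$ that contains no endpoint of a chord; it meets no other $\partial G_i$. Fix $j<q$. Since $f$ is nonflat and $\alpha_j\subset U$, there are $y,y'\in\alpha_j$ with $\varphi(y),\varphi(y')$ not collinear. The hyperplanes $\varphi(y)^\perp$ and $\varphi(y')^\perp$ are distinct and so span $\mathbb C^n$. Hence $\mathbb C^n$ has a basis of vectors $A\varphi(y^*)$ with $A$ skew and $y^*\in\{y,y'\}$. Let $t\mapsto\zeta(t)$ be a positively oriented $\mathcal C^1$ regular parametrization of $\alpha_j$, let $\chi\ge0$ be continuous with $\int\chi\,dt=1$ and support near the parameter of $y^*$, and let $g=\chi/\zeta'$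 on $\alpha_j$ and $g=0$ elsewhere on $\partial X\cup E$. Then $\int_{\partial G_j}gA\varphi^\sharp d\zeta=\int\chi(t)A\varphi(\zeta(t))\,dt$ is close to $A\varphi(y^*)$, and the integrals over the other $\partial G_i$ vanish. Doing this for all $j<q$ we get continuous functions $g_1,\dots,g_N$ and skew matrices $A_1,\dots,A_N$, $N=n(q-1)$, such that
\begin{equation}\label{eq:basis}
\text{the vectors }\Big(\int_{\partial G_j}g_kA_k\varphi^\sharp\,d\zeta\Big)_{j<q},\ k=1,\dots,N,\text{ form a basis of }(\mathbb C^n)^{q-1}.
\end{equation}

The $g_k$ must be replaced by functions holomorphic near $P$. Mergelyan's theorem on $\partial X\cup E$ would require a pole in the complementary component $\operatorname{int}X$. We avoid this by removing the arc $\alpha_q$, which \eqref{eq:basis} does not see. The compact set $\Gamma=(\partial X\cup E)\setminus\alpha_q$ has empty interior and contains $\partial G_j$ for $j<q$. The components of its complement are $G_1,\dots,G_{q-1}$ and $\operatorname{int}X\cup\alpha_q\cup G_q$; the last set is open, and it is connected by Lemma~\ref{lem:elem}(a). Taking one pole in each $G_j$, $j\le q$, we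 see that rational functions with poles off $P$ are dense in $\mathcal C(\Gamma)$. Property \eqref{eq:basis} is stable under small uniform changes of the $g_k$ on $\Gamma$, so we may take the $g_k$ rational with poles off $P$. They are fixed from now on, and bounded on $P$.

\emph{Step 4: solving the period problem.} For $t\in\mathbb C^N$ let $M_t=\prod_{k=1}^N\exp(t_kg_kA_k)$, a matrix function holomorphic near $P$, and put $Q(t)=\mathcal P(M_t\varphi^\sharp)$ and $Q_l(t)=\mathcal P(M_t\varphi_l)$. The map $Q$ is holomorphic, the columns of $Q'(0)$ are the vectors in \eqref{eq:basis}, and $Q_l\to Q$ uniformly on $|t|\le1$. The map $t\mapsto t-Q'(0)^{-1}(Q(t)-Q(0))$ is $O(|t|^2)$, so for every small $r'>0$ it is bounded by $r'/2$ on the ball $|t|\le r'$. For large $l$ the continuous map $t\mapsto t-Q'(0)^{-1}(Q_l(t)-Q(0))$ therefore sends this ball into itself. By Brouwer's theorem it has a fixed point $t$, and $Q_l(t)=Q(0)=\mathcal P(\varphi^\sharp)$. The map $\tilde\varphi=M_t\varphi_l$ is holomorphic near $P$ with values in $\mathcal A_*$, it satisfies $\operatorname{Re}\mathcal P(\tilde\varphi)=0$, and it is as close to $\varphi^\sharp$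 on $P$ as we wish if $r'$ is small and $l$ is large.

\emph{Step 5: integration.} By \eqref{eq:close} there is $r<1$ such that $Y_r$ misses $z_0$ and lies in the domain of $\tilde\varphi$. Let $W=\operatorname{int}Y_r\supset P$, with holes $D_j\subset G_j$ and $z_0\in D_q$. Let $\Gamma'$ be a closed curve in $W$, with winding number $n_j$ about the points of $\overline D_j$, $j<q$, in the $\zeta$-plane. The curve $\partial G_j\subset P$ has winding number $1$ about the points of $\overline D_j$ and $0$ about those of $\overline D_i$, $i\ne j$, and all curves in $W$ have winding number $0$ about the connected set $\overline D_q\ni\{\zeta=\infty\}$. So the cycle $\Gamma'-\sum_{j<q}n_j\,\partial G_j$ has winding number $0$ about every point outside $W$, and Cauchy's theorem gives $\operatorname{Re}\int_{\Gamma'}\tilde\varphi\,d\zeta=0$. Thus $\hat f=f(\infty)+\operatorname{Re}\int_\infty\tilde\varphi\,d\zeta$, with base point $z=\infty$, is a conformal minimal immersion on $W$.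

Every point of $P$ is joined to $z=\infty$ in $P$ by a piece of a chord, a path from Lemma~\ref{lem:elem}(a) with $t=\eta$, and a ray. Since $|d\zeta|=|dz|/|z-z_0|^2$ and $z_0\notin P$, the $\zeta$-lengths of these paths have a common bound $\Lambda_P$. Along them $df^\sharp=\operatorname{Re}(\varphi^\sharp d\zeta)$, so $|\hat f-f^\sharp|\le\Lambda_P\max_P|\tilde\varphi-\varphi^\sharp|$ on $P$. We make this less than $\varepsilon/2$, and the lemma follows.
\end{proof}

\section{The inductive construction}\label{sec:induction}

Fix $\ell$ and $\vartheta$, and put $\kappa_i=2^{-i-4}\vartheta$ for $i\ge0$. Then $\sum_i3\kappa_i=\frac38\vartheta$, and $\prod_i(1+3\kappa_i)\le e^{3\vartheta/8}\le1+\vartheta$ because $e^x\le1+2x$ on $[0,1]$. We construct slit sets $S_i$ and complete, bounded, nonflat conformal minimal immersions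
$$f_i:U_i\to\mathbb R^3,\qquad F_i:U_i\to\mathbb R^5,\qquad U_i=\mathbb{CP}^1\setminus S_i,$$
with $F_i$ injective. We start with $S_0=[0,\ell]$ and the maps of Example~\ref{ex:start}. Stage $i$ begins with $S_i,f_i,F_i$. It produces sets $K_i\subset X_i\subset W_i=\operatorname{int}Y_i$ as in Section~\ref{sec:config}, continuous maps $\tilde f_i,\tilde F_i$ on $Y_i$ with $\tilde F_i$ injective, and a normalized slit map $p_i:W_i\to U_{i+1}$, with $f_{i+1}\circ p_i=\tilde f_i$ and $F_{i+1}\circ p_i=\tilde F_i$ on $W_i$. The choices are made in the following order; each is named after the property of the limit that it protects.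

\emph{1. Exhaustion and completeness.} Choose $\delta_i>0$, separating for $S_i$, with $\#S_i\cdot\delta_i\le2^{-i}$, such that $K_i=\mathbb{CP}^1\setminus B(S_i,\delta_i)$ satisfies the following. The distance from $\infty$ to $\partial K_i$ in $U_i$ exceeds $i$ in each of the metrics $f_i^*ds^2$ and $F_i^*ds^2$, and if $i\ge1$, then $\delta_i\le\delta_{i-1}/2$ and $p_{i-1}(K_{i-1})\subset\operatorname{int}K_i$. This is possible: closed balls in a complete Riemannian surface are compact by the Hopf--Rinow theorem, and every compact subset of $U_i$ lies in $\operatorname{int}K_i$ for small $\delta_i$. For $j\le i$ put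
$$\Psi_{i,j}=p_{i-1}\circ\dots\circ p_j:K_j\to K_i,\qquad\Psi_{i,i}=\mathrm{id},\qquad K_j^i=\Psi_{i,j}(K_j)\subset K_i .$$
Each $\Psi_{i,j}$ is holomorphic and injective near $K_j$.

\emph{2. Immersion and injectivity.} Choose $c_i>0$ such that every map $h$ of class $\mathcal C^1$ near $K_i$ with $\|h-f_i\|_{\mathcal C^1(K_i)}\le c_i$ satisfies $|dh(\xi)|\ge\frac12|df_i(\xi)|$ for all tangent vectors $\xi$ at points of $K_i$, and the same holds for $F_i$. It suffices that $2c_i$ be at most the minimum of $|df_i(\xi)|$ and $|dF_i(\xi)|$ over unit vectors $\xi$. For $i=0$ we also require that every conformal minimal immersion $h$ this close to $f_0$ or $F_0$ be nonflat; this holds for small $c_0$, since noncollinearity of the values of $\varphi$ at two fixed points of $K_0$ is an open condition.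

For $i\ge1$ we also require that every $h$ with $\|h-F_i\|_{\mathcal C^1(K_i)}\le c_i$ be injective on $K^i_{i-1}$. To see that this holds for small $c_i$, note that $K^i_{i-1}$ is a compact subset of $\operatorname{int}K_i$. About each of its points take a coordinate disc $\Delta\subset K_i$ on which $|dF_i-\mathcal L|\le\mu$ in the coordinate, where $\mathcal L$ is the differential at the center and $|\mathcal L\xi|\ge3\mu|\xi|$, $\mu>0$. If $|dh-dF_i|\le\mu$ on $\Delta$, then $|h(x)-h(y)|\ge3\mu|x-y|-2\mu|x-y|$ on the convex set $\Delta$, so $h$ is injective on $\Delta$. Cover $K_{i-1}^i$ by finitely many such discs, with Lebesgue number $\lambda$. Points at spherical distance less than $\lambda$ lie in one disc. For pairs at distance at least $\lambda$, the quantity $|F_i(x)-F_i(y)|$ has a positive minimum, as $F_i$ is injective, and $h(x)\ne h(y)$ if $2c_i$ is less than this minimum.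

\emph{3. Boundedness and embeddedness.} An injective immersion fails to be an embedding when its image accumulates on itself. To prevent this, put, for $i\ge1$,
$$e_i=\operatorname{dist}\big(F_i(K_{i-1}^i),\,F_i(U_i\setminus K_i)\big).$$
Then $e_i>0$. Indeed, $p_{i-1}^{-1}(\operatorname{int}K_i)$ is an open set that contains $K_{i-1}$ and misses $p_{i-1}^{-1}(U_i\setminus K_i)$. So the closure of the latter set in $Y_{i-1}$ is compact and disjoint from $K_{i-1}$, and the images of these two compact sets under the injective continuous map $\tilde F_{i-1}$ are disjoint. Here we use that Theorem~\ref{thm:A} gives injectivity up to the boundary. Put $\varepsilon_i=2^{-i-2}\min(1,e_1,\dots,e_i)$, with $\varepsilon_0=\frac14$.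

\emph{4. Size of the slits.} Choose $m_i\ge2$ such that $w_s=|s|/m_i$ satisfies $\kappa_iw_s\le\delta_i$ and $(1+3\kappa_i)w_s\le2^{-i-1}$ for all components $s$ of $S_i$. Put $\sigma_i=\min\{\delta_i/8,\min_s\kappa_iw_s/4\}$, and choose a thickness $\eta_i<\eta_*$, with $\eta_*$ from Lemma~\ref{lem:reembed}. This defines $X_i,E_i,P_i$.

\emph{5. The new surface.} Choose $\varepsilon_i'\in(0,\varepsilon_i]$ such that every harmonic map $h$ on $\operatorname{int}X_i$ with $|h|<\varepsilon_i'$, into $\mathbb R^3$ or $\mathbb R^5$, satisfies $\|h\circ\Psi_{i,j}\|_{\mathcal C^1(K_j)}<2^{-i-2}c_j$ for all $j\le i$. This is possible by the interior gradient estimate for harmonic functions on the compact set $K_i\subset\operatorname{int}X_i$, the finitely many maps $\Psi_{i,j}$ being already fixed. Lemma~\ref{lem:extend} with $\varepsilon=\varepsilon_i'/3$ gives $\hat f_i$ and $\hat F_i$ on a common open neighborhood of $P_i$. Let $O$ be the open set of points $z$ of this neighborhood such that $\hat f_i(z)$ and $\hat F_i(z)$ are at distance less than $\varepsilon'_i/3$ from $\hat f_i(\partial X_i\cup E_i)$ and $\hat F_i(\partial X_i\cup E_i)$,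 respectively. By \eqref{eq:close} there is an admissible $Y_i$ with $Y_i\setminus X_i\subset O$. Theorem~\ref{thm:A} gives continuous maps $\tilde f_i,\tilde F_i$ on $Y_i$, within $\varepsilon_i'/3$ of $\hat f_i,\hat F_i$, that are complete conformal minimal immersions on $W_i$, with $\tilde F_i$ injective on $Y_i$.

\emph{6. Re-embedding.} Let $p_i:W_i\to U_{i+1}=\mathbb{CP}^1\setminus S_{i+1}$ be a normalized slit map, $f_{i+1}=\tilde f_i\circ p_i^{-1}$ and $F_{i+1}=\tilde F_i\circ p_i^{-1}$.

The following hold, and they hold with $F$ in place of $f$:
\begin{enumerate}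
\item[(A)] $|f_{i+1}\circ p_i-f_i|<\varepsilon_i$ on $X_i$;
\item[(B)] $f_{i+1}(p_i(W_i\setminus X_i))$ lies in the $\varepsilon_i$-neighborhood of $f_i(\partial X_i)$;
\item[(C)] $\|f_{i+1}\circ\Psi_{i+1,j}-f_i\circ\Psi_{i,j}\|_{\mathcal C^1(K_j)}<2^{-i-2}c_j$ for all $j\le i$.
\end{enumerate}
Indeed $|\tilde f_i-f_i|<\frac23\varepsilon_i'$ on $X_i$. This gives (A), and also (C), because the map in (C) is $(\tilde f_i-f_i)\circ\Psi_{i,j}$. For (B), a point $z\in W_i\setminus X_i$ lies in $O$; so $\tilde f_i(z)$ is within $\varepsilon'_i/3$ of $\hat f_i(z)$, which is within $\varepsilon'_i/3$ of a point of $\hat f_i(\partial X_i\cup E_i)$, which is within $\varepsilon'_i/3$ of $f_i(\partial X_i)$ by Lemma~\ref{lem:extend}.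

The maps $f_{i+1},F_{i+1}$ are complete conformal minimal immersions, they are bounded since $Y_i$ is compact, and $F_{i+1}$ is injective. Summing (C) with $j=0$ shows that $f_{i+1}\circ\Psi_{i+1,0}$ is within $c_0/2$ of $f_0$ in $\mathcal C^1(K_0)$, so $f_{i+1}$ is nonflat; the same sum for $F$ shows that $F_{i+1}$ is nonflat. Thus stage $i+1$ can be carried out.

Let $L_i=L(S_i)$, and let $|\cdot|$ denote Lebesgue measure on $\mathbb R$. Lemma~\ref{lem:reembed} gives, for all $i\ge0$:
\begin{gather}
|p_i(z)-z|\le\sigma_i\ \text{ on }K_i\setminus\{\infty\},\qquad\sum_{k\ge i}\sigma_k\le\sum_{k\ge i}2^{i-k}\,\frac{\delta_i}8=\frac{\delta_i}4,\label{eq:sigma}\\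
|s|\le2^{-i-1}\ \text{ for all components }s\text{ of }S_{i+1},\qquad L_i\le\ell\prod_{k<i}(1+3\kappa_k)\le(1+\vartheta)\ell,\label{eq:length}\\
|\operatorname{Re}S_i\setminus\operatorname{Re}S_{i+1}|\le3\kappa_iL_i.\label{eq:shadow}
\end{gather}
For \eqref{eq:shadow}, the first inclusion in Lemma~\ref{lem:reembed}(2) shows that $\operatorname{Re}S_{i+1}$ covers each interval $[x_{k-1},x_k]$ except for a set of measure at most $3\kappa_iw_s$.

\section{The limit: proof of Theorem~\ref{thm:main}}\label{sec:limit}

\subsection*{The domain}
Let $O_j=p_j^{-1}(\operatorname{int}K_{j+1})$, an open neighborhood of $K_j$. For $i>j$ the formula $\Psi_{i,j}=\Psi_{i,j+1}\circ p_j$ defines $\Psi_{i,j}$ on $O_j$, as an injective holomorphic map into $K_i$ with $\Psi_{i,j}(z)=z+O(1/z)$ at $\infty$. By \eqref{eq:sigma}, $|\Psi_{i+1,j}-\Psi_{i,j}|\le\sigma_i$ on $O_j\setminus\{\infty\}$ for $i>j$, and on $K_j\setminus\{\infty\}$ for $i\ge j$. So the functions $\Psi_{i,j}(z)-z$, holomorphic on $O_j$ and zero at $\infty$, converge uniformly. The limit $\Psi_j=\lim_i\Psi_{i,j}$ satisfies $\Psi_j(\infty)=\infty$,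
\begin{equation}\label{eq:Psi}
|\Psi_{i,j}(z)-z|\le\delta_j/4,\quad|\Psi_j(z)-z|\le\delta_j/4\ \text{ on }K_j\setminus\{\infty\},\qquad\Psi_j=\Psi_{j+1}\circ p_j\ \text{ on }O_j .
\end{equation}
The set $\operatorname{int}K_j\setminus\{\infty\}$ is a domain by Lemma~\ref{lem:elem}(a), and $\Psi_j$ is finite and unbounded on it. By Hurwitz's theorem $\Psi_j$ is injective there, hence on $\operatorname{int}K_j$. Applied to $j+1$, this and \eqref{eq:Psi} show that $\Psi_j$ is injective on $O_j$. Put
$$\Omega=\bigcup_j\Psi_j(K_j),\qquad C=\mathbb{CP}^1\setminus\Omega .$$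
Since $\Psi_j(K_j)=\Psi_{j+1}(p_j(K_j))\subset\Psi_{j+1}(\operatorname{int}K_{j+1})$, the set $\Omega$ is an increasing union of the domains $\Psi_j(\operatorname{int}K_j)\ni\infty$. So $\Omega$ is a domain and $C$ is a compact subset of $\mathbb C$.

\subsection*{The maps}
By (A), the harmonic maps $f_i\circ\Psi_{i,j}$, $i>j$, converge uniformly on $O_j$, consecutive ones differing by less than $\varepsilon_i$. The limit $g_j$ is harmonic, and the derivatives converge on compact subsets, so $\partial g_j\cdot\partial g_j=0$. By (C), $\|g_j-f_j\|_{\mathcal C^1(K_j)}\le\sum_{i\ge j}2^{-i-2}c_j<c_j$, so $|dg_j(\xi)|\ge\frac12|df_j(\xi)|$ on $K_j$. Since $g_j=g_{j+1}\circ p_j$ and $\Psi_j=\Psi_{j+1}\circ p_j$, the maps $g_j\circ\Psi_j^{-1}$ on $\Psi_j(K_j)$ fit together to a conformal minimal immersion $f:\Omega\to\mathbb R^3$. The same limits for $F_i$ give maps $\mathcal G_j$ and a conformal minimal immersion $F:\Omega\to\mathbb R^5$ with $F\circ\Psi_j=\mathcal G_j$ on $K_j$. By the choice of $c_j$, the map $\mathcal G_j$ is injective on $K_{j-1}^j$, so $F$ is injective on $\Psi_j(K^j_{j-1})=\Psi_{j-1}(K_{j-1})$ for every $j\ge1$,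 hence on $\Omega$. The next two arguments are written for $f$ and use only properties that $F$ shares.

\emph{Boundedness.} By (A) and (B), $f_{i+1}(U_{i+1})=f_{i+1}(p_i(W_i))$ lies in the $\varepsilon_i$-neighborhood of $f_i(X_i)\subset f_i(U_i)$. As $f_0$ is bounded and $\sum\varepsilon_i<\infty$, the $f_i$ are uniformly bounded, and so is $f$.

\emph{Completeness.} A path in $K_j$ from $\infty$ to $\partial K_j$ has $f_j$-length greater than $j$, hence $g_j$-length at least $j/2$. Take a divergent path in $\Omega$, and precede it by a path of finite length from $\infty$ to its initial point. The resulting path starts in $\Psi_j(\operatorname{int}K_j)$ and leaves the compact set $\Psi_j(K_j)$. At the first time it leaves $\Psi_j(\operatorname{int}K_j)$ it is on $\Psi_j(\partial K_j)$, and its $f$-length up to that time is at least $j/2$. This holds for every $j$, so the length is infinite.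

\subsection*{$F$ is a homeomorphism onto its image}
We first claim that for $i\le k$,
\begin{equation}\label{eq:outer}
F_{k+1}(U_{k+1}\setminus K_i^{k+1})\ \text{ lies in the $\varepsilon_k$-neighborhood of }\ F_k(U_k\setminus K_i^k).
\end{equation}
Indeed $U_{k+1}\setminus K_i^{k+1}=p_k(W_k\setminus K_i^k)$ and $W_k\setminus K_i^k=(X_k\setminus K_i^k)\cup(W_k\setminus X_k)$. Use (A) on the first set and (B) on the second, noting that $\partial X_k\subset U_k\setminus K_k\subset U_k\setminus K_i^k$. Next, summing (A) along the points $\Psi_{l,k}(z)\in K_l\subset X_l$ gives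
\begin{equation}\label{eq:tail}
|F(\Psi_k(z))-F_k(z)|\le\sum_{l\ge k}\varepsilon_l\qquad(z\in K_k).
\end{equation}
Fix $i\ge1$; then $\sum_{l\ge i}\varepsilon_l\le2^{-i-1}e_i\le e_i/4$. A point $x$ of $\Omega\setminus\Psi_i(K_i)$ has the form $\Psi_k(z)$ with $k>i$ and $z\in K_k\setminus K_i^k$, because $\Psi_k(K_i^k)=\Psi_i(K_i)$. By \eqref{eq:tail} and \eqref{eq:outer} applied $k-i$ times, $F(x)$ is at distance at most $e_i/4$ from $F_i(U_i\setminus K_i)$. By \eqref{eq:tail} with $k=i$, every point of $F(\Psi_{i-1}(K_{i-1}))=F(\Psi_i(K_{i-1}^i))$ is at distance at most $e_i/4$ from $F_i(K_{i-1}^i)$. By the definition of $e_i$,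
$$\operatorname{dist}\big(F(\Psi_{i-1}(K_{i-1})),\,F(\Omega\setminus\Psi_i(K_i))\big)\ge e_i/2>0 .$$
Now let $F(x_\nu)\to F(x)$, and choose $i$ with $x\in\Psi_{i-1}(K_{i-1})$. Then $x_\nu\in\Psi_i(K_i)$ for large $\nu$. On this compact set $F$ is continuous and injective, so $x_\nu\to x$. Thus $F$ is an embedding.

\subsection*{$C$ is a Cantor set of length at most $(1+\vartheta)\ell$}
By \eqref{eq:Psi} and Lemma~\ref{lem:elem}(b) with $\tau=\delta_i/4$,
$$C\subset\mathbb{CP}^1\setminus\Psi_i(K_i)\subset\bigcup_{s}\overline{B(s,\tfrac54\delta_i)},$$
where $s$ runs over the components of $S_i$. These compact sets are pairwise disjoint, since $\delta_i$ is separating, and for $i\ge1$ their diameters $|s|+\frac52\delta_i$ are at most $\frac72\,2^{-i}$ by \eqref{eq:length} and $\delta_i\le2^{-i}$. A connected subset of $C$ lies in one of them for each $i$, so it is a point; $C$ is totally disconnected. By Lemma~\ref{lem:perfect}, $C$ is nonempty and perfect, so it is a Cantor set. The same covers give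
$$\mathcal H^1(C)\le\liminf_i\big(L_i+\tfrac52\,\#S_i\cdot\delta_i\big)\le\liminf_i\big(L_i+\tfrac52\,2^{-i}\big)\le(1+\vartheta)\ell .$$

\subsection*{The lower bound for the length}
We show that the shadow $\operatorname{Re}C$ of $C$ on the real axis is long. Let $\Sigma=\bigcap_i\operatorname{Re}S_i$. Since $[0,\ell]\setminus\Sigma\subset\bigcup_i(\operatorname{Re}S_i\setminus\operatorname{Re}S_{i+1})$, the bounds \eqref{eq:length}, \eqref{eq:shadow} and $\vartheta<\frac12$ give
$$|\Sigma|\ge\ell-\sum_i3\kappa_iL_i\ge\ell-\tfrac38\vartheta\cdot\tfrac32\ell\ge(1-\vartheta)\ell .$$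
Let $x\in\Sigma$, and pick $z_i\in S_i$ with $\operatorname{Re}z_i=x$. The set $\Psi_{i,0}(K_0)\subset K_i$ misses $S_i$, so $\operatorname{dist}(z_i,S_0)\le\frac54\delta_0$ by \eqref{eq:Psi} and Lemma~\ref{lem:elem}(b). Hence a subsequence of $(z_i)$ converges to a point $z\in\mathbb C$ with $\operatorname{Re}z=x$. Suppose that $z\in\Omega$, say $z=\Psi_j(z')$ with $z'\in\operatorname{int}K_j\setminus\{\infty\}$. The functions $\Psi_{i,j}-z_i$, $i\ge j$, have no zero in $\operatorname{int}K_j\setminus\{\infty\}$, because $\Psi_{i,j}(K_j)\subset K_i$ misses $S_i$. Along the subsequence they converge locally uniformly to $\Psi_j-z$, which is nonconstant and vanishes at $z'$. This contradicts Hurwitz's theorem. So $z\in C$, and $\operatorname{Re}C\supset\Sigma$. The projection $\operatorname{Re}$ does not increase diameters, and $\mathcal H^1$ is Lebesgue measure on $\mathbb R$. Therefore $\mathcal H^1(C)\ge|\Sigma|\ge(1-\vartheta)\ell$.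

The domain $\mathbb{CP}^1\setminus C=\Omega$ carries the complete bounded conformal minimal immersion $f:\Omega\to\mathbb R^3$ and the complete bounded conformal minimal embedding $F:\Omega\to\mathbb R^5$. This proves Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{ADFL}
Alarc\'on, Drinovec Drnov\v{s}ek, Forstneri\v{c}, L\'opez,
\emph{Every bordered Riemann surface is a complete conformal minimal surface bounded by Jordan curves},
Proc. London Math. Soc. (3) \textbf{111} (2015).

\bibitem{For}
Franc Forstneri\v{c},
\emph{The Calabi--Yau problem for minimal surfaces with Cantor ends},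
arXiv:2202.07601 (2022).

\bibitem{Rud}
Rudin,
\emph{Real and Complex Analysis}.

\end{thebibliography}
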